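\title{Unital contractive maps on the operator system of a normal operator: triangles and parallelograms}

\begin{abstract}
Let $N$ be a normal operator such that the convex hull $K$ of its spectrum is a polygon. We prove that every unital contractive map from $\operatorname{span}\{I,N,N^*\}$ into the bounded operators on a Hilbert space is completely positive if and only if $K$ is a point, a segment, a triangle or a parallelogram. For every other polygon there is a unital contractive map into the $2\times2$ matrices that is not $2$-positive. For $N=\operatorname{diag}(\lambda,-1,i,-i)$ with $\operatorname{Re}\lambda\ge0$, the property holds exactly when $\lambda=1$, $\operatorname{Re}\lambda=0$ or $|\operatorname{Im}\lambda|\ge1+\operatorname{Re}\lambda$.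
\end{abstract}

\section{Introduction}\label{sec:intro}

All Hilbert spaces are complex, and inner products are linear in the first variable. We write $\mathcal B(\mathcal H)$ for the bounded operators on $\mathcal H$ and $\mathbb M_n$ for the $n\times n$ complex matrices. The \emph{operator system generated by} a bounded operator $T$ is $\mathcal{OS}(T)=\operatorname{span}\{I,T,T^*\}$. A linear map $\varphi:\mathcal{OS}(T)\to\mathcal B(\mathcal H)$ is \emph{unital} if $\varphi(I)=I$, and \emph{contractive} if $\|\varphi(S)\|\le\|S\|$ for all $S\in\mathcal{OS}(T)$. An $n\times n$ matrix of operators on a Hilbert space is an operator on the $n$-fold direct sum of that space, so it makes sense to call it positive. Let $\varphi_n=\varphi\otimes\mathrm{id}_{\mathbb M_n}$ be the map $[S_{ij}]\mapsto[\varphi(S_{ij})]$ on $\mathbb M_n(\mathcal{OS}(T))$. The map $\varphi$ is \emph{$n$-positive} if $\varphi_n$ sends positive matrices to positive operators, \emph{positive} if it is $1$-positive, and \emph{completely positive} if it is $n$-positive for every $n$.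

Contractivity tests $\varphi$ on one element at a time, while complete positivity tests it on matrices of all sizes. For unital maps and normal $T$ we recall in Section~\ref{sec:affine} the implications
\[
\text{completely positive}\ \Rightarrow\ \text{$2$-positive}\ \Rightarrow\ \text{contractive}\ \Rightarrow\ \text{positive},
\]
and it is natural to ask when the space $\mathcal{OS}(T)$, of dimension at most three, is so small that contractivity already forces complete positivity.

For a normal operator $N$ the answer depends only on the convex hull $K$ of the spectrum $\sigma(N)$, and only up to real-affine equivalence. If $K$ is a triangle, barycentric coordinates show at once that even positive maps are completely positive. If $K$ is the square with vertices $\pm1,\pm i$, positivity is not enough (Example~\ref{ex:square}), but it is known that for $N=\operatorname{diag}(1,-1,i,-i)$ every unital contractive map $\mathcal{OS}(N)\to\mathcal B(\mathcal H)$ is completely positive. The matrices $\operatorname{diag}(\lambda,-1,i,-i)$ join these two cases: $\lambda=0$ gives a triangle, $\lambda=1$ gives the square, and for $0<\lambda<1$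 the set $K$ is a kite that contains the triangle and is contained in the square. One would guess that the property persists along the family. The following question comes from the work of Dey, Dhang and Mukherjee \cite{DDM}.

\begin{quote}
Let $N=\operatorname{diag}(\lambda,-1,i,-i)\in\mathbb M_4$ with $\operatorname{Re}\lambda\ge0$. Is every unital contractive map $\mathcal{OS}(N)\to\mathcal B(\mathcal H)$ completely positive, for every such $\lambda$ and every Hilbert space $\mathcal H$?
\end{quote}

The answer is no: the property fails, for instance, for every real $\lambda>0$ other than $1$.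

\begin{theorem}\label{thm:lambda}
Let $N=\operatorname{diag}(\lambda,-1,i,-i)$ with $\lambda=r+i\tau$, where $r,\tau\in\mathbb R$ and $r\ge0$.
\begin{enumerate}
\item[(a)] If $\lambda=1$, or $r=0$, or $|\tau|\ge1+r$, then every unital contractive map $\mathcal{OS}(N)\to\mathcal B(\mathcal H)$ is completely positive, for every $\mathcal H$.
\item[(b)] In all other cases, that is, if $r>0$, $|\tau|<1+r$ and $\lambda\ne1$, for every $\mathcal H$ with $\dim\mathcal H\ge2$ there is a unital contractive map $\mathcal{OS}(N)\to\mathcal B(\mathcal H)$ that is not $2$-positive.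
\end{enumerate}
\end{theorem}

The condition $\dim\mathcal H\ge2$ cannot be dropped (Remark~\ref{rem:dimone}). Theorem~\ref{thm:lambda} follows from a classification. By a \emph{polygon} we mean the convex hull of finitely many points of $\mathbb C$, so a point and a segment are allowed; its \emph{vertices} are its extreme points.

\begin{theorem}\label{thm:main}
Let $N$ be a bounded normal operator on a Hilbert space such that $K=\operatorname{conv}\sigma(N)$ is a polygon. The following are equivalent:
\begin{enumerate}
\item[(i)] for every $\mathcal H$, every unital contractive map $\mathcal{OS}(N)\to\mathcal B(\mathcal H)$ is completely positive;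
\item[(ii)] every unital contractive map $\mathcal{OS}(N)\to\mathbb M_2$ is $2$-positive;
\item[(iii)] $K$ is a point, a segment, a triangle or a parallelogram.
\end{enumerate}
\end{theorem}

A matrix has finite spectrum, so Theorem~\ref{thm:main} covers all normal matrices.

The proof identifies $\mathcal{OS}(N)$ with the affine functions on $K$ and expresses contractivity as positivity of $\varphi_2$ on those positive $2\times2$ matrix functions whose diagonal entries are the constant $1$ (Section~\ref{sec:affine}). On a triangle or a parallelogram these functions control all positive matrix functions (Section~\ref{sec:positive}). A separation argument reduces the failure of (ii) to finding one positive $2\times2$ function outside the closed cone that they generate (Section~\ref{sec:cone}). We write such a function down for $\lambda=2$ in Section~\ref{sec:kite} and for a general polygon in Section~\ref{sec:negative}. Section~\ref{sec:lambda} determines the shape of $\operatorname{conv}\{\lambda,-1,i,-i\}$.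

\section{Affine functions on a polygon}\label{sec:affine}

Let $N$ and $K$ be as in Theorem~\ref{thm:main}, and let $v_1,\dots,v_m$ be the vertices of $K$. Let $A=A(K)$ be the space of restrictions to $K$ of the functions $f(z)=a+bz+c\bar z$ with $a,b,c\in\mathbb C$, with the norm $\|f\|_\infty=\max_K|f|$. These are the real-affine maps from the plane to $\mathbb C$. The space $A$ is closed under complex conjugation and is spanned by $1$ and the coordinate functions $x=\operatorname{Re}z$, $y=\operatorname{Im}z$. We view $F\in\mathbb M_n(A)$ as an affine function $K\to\mathbb M_n$ and write $\mathbb M_n(A)^+$ for the set of $F$ with $F(z)\ge0$ for all $z\in K$. Put $f(N)=aI+bN+cN^*$ and $F(N)=[F_{ij}(N)]$.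

\begin{lemma}\label{lem:model}
The map $f\mapsto f(N)$ is a well-defined unital linear bijection $A\to\mathcal{OS}(N)$ with $\|f(N)\|=\|f\|_\infty$. For $F\in\mathbb M_n(A)$,
\[
F(N)\ge0\iff F\in\mathbb M_n(A)^+\iff F(v_j)\ge0\ \text{ for } j=1,\dots,m.
\]
\end{lemma}

\begin{proof}
Each $v_j$ is a convex combination of points of $\sigma(N)$ and is extreme in $K$, so $\{v_1,\dots,v_m\}\subset\sigma(N)\subset K$. The continuous functional calculus is an isometric $*$-isomorphism of $C(\sigma(N))$ onto the $C^*$-algebra generated by $I$ and $N$, so $\|f(N)\|=\max_{\sigma(N)}|f|$. The function $|f|$ is convex, so its maximum over $K$ is attained at a vertex, and $\max_{\sigma(N)}|f|=\|f\|_\infty$. This shows that $f(N)$ depends only on the restriction of $f$ to $K$ (a point to check only when $K$ is a point or a segment) and that the map is injective; it is onto by definition. Applied entrywise, the functional calculus is a $*$-isomorphism of $C^*$-algebras and preserves positivity in both directions, so $F(N)\ge0$ if and only if $F\ge0$ on $\sigma(N)$. Finally, positivity on $K$ implies positivity on $\sigma(N)$, which implies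 positivity at the vertices, which implies positivity on $K$ because $F(\sum_js_jv_j)=\sum_js_jF(v_j)$ for every convex combination.
\end{proof}

From now on we consider unital linear maps $\varphi:A\to\mathcal B(\mathcal H)$; contractivity refers to $\|\cdot\|_\infty$ and $n$-positivity to $\mathbb M_n(A)^+$. If $\theta$ is an invertible real-affine map of the plane, then $f\mapsto f\circ\theta$ is a unital isometric bijection $A(\theta(K))\to A(K)$ that maps $\mathbb M_n(A(\theta(K)))^+$ onto $\mathbb M_n(A(K))^+$ for every $n$. Hence \emph{statements} (i) \emph{and} (ii) \emph{depend only on the real-affine class of $K$}.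

We use three elementary facts. First, an operator $T$ with $\langle Th,h\rangle\ge0$ for all $h$ is positive, and in particular self-adjoint. Second, for $S,T\in\mathcal B(\mathcal H)$,
\begin{equation}\label{eq:block}
\begin{pmatrix}I&T\\ S&I\end{pmatrix}\ge0\iff S=T^*\ \text{ and }\ \|T\|\le1 .
\end{equation}
Indeed, a positive operator is self-adjoint, and for $S=T^*$ the quadratic form at $(h,k)$ is $\|h\|^2+\|k\|^2+2\operatorname{Re}\langle Tk,h\rangle$; this is nonnegative if $\|T\|\le1$, and it equals $\|k\|^2-\|Tk\|^2$ for $h=-Tk$. Third, for $X=[x_{ij}]\in\mathbb M_n$ and $F\in\mathbb M_n(A)$, linearity of $\varphi$ gives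
\begin{equation}\label{eq:congruence}
\varphi_n(X^*FX)=\widetilde X^*\varphi_n(F)\widetilde X,\qquad \widetilde X=[x_{ij}I_{\mathcal H}] .
\end{equation}

\begin{lemma}\label{lem:positive}
Every unital contractive map $\varphi:A\to\mathcal B(\mathcal H)$ is positive and satisfies $\varphi(\bar f)=\varphi(f)^*$.
\end{lemma}

\begin{proof}
Let $f\in A$ with $0\le f\le2M$, let $h$ be a unit vector and put $\omega(g)=\langle\varphi(g)h,h\rangle$. Then $\omega(1)=1$ and $|\omega(g)|\le\|g\|_\infty$. Write $\omega(f-M)=a+ib$ with $a,b$ real. Since $|f-M|\le M$, for every real $s$ we have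
\[
a^2+(b+s)^2=|\omega(f-M+is)|^2\le M^2+s^2,
\]
that is, $a^2+b^2+2bs\le M^2$. Letting $s\to\pm\infty$ gives $b=0$, and then $|a|\le M$. So $\omega(f)=M+a\ge0$, and $\varphi(f)\ge0$. A real $g\in A$ is the difference of $g+\|g\|_\infty\ge0$ and a real constant, so $\varphi(g)$ is self-adjoint; splitting $f$ into real and imaginary parts gives $\varphi(\bar f)=\varphi(f)^*$.
\end{proof}

\begin{remark}\label{rem:dimone}
If $\dim\mathcal H=1$, every unital contractive $\varphi$ is completely positive: for $F\in\mathbb M_n(A)^+$ and $\xi\in\mathbb C^n$ the function $g=\sum_{i,j}\bar\xi_iF_{ij}\xi_j$ is nonnegative, so $\langle\varphi_n(F)\xi,\xi\rangle=\varphi(g)\ge0$ by Lemma~\ref{lem:positive}.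
\end{remark}

To compare contractivity with $2$-positivity we express it in terms of $\varphi_2$. For $\beta\in A$ with $\|\beta\|_\infty\le1$ let
\[
F_\beta=\begin{pmatrix}1&\beta\\ \bar\beta&1\end{pmatrix},
\]
which lies in $\mathbb M_2(A)^+$ by \eqref{eq:block}.

\begin{lemma}\label{lem:Fbeta}
A unital linear map $\varphi:A\to\mathcal B(\mathcal H)$ is contractive if and only if $\varphi_2(F_\beta)\ge0$ for all $\beta\in A$ with $\|\beta\|_\infty\le1$. In particular, unital $2$-positive maps are contractive.
\end{lemma}

\begin{proof}
The operator $\varphi_2(F_\beta)$ is the block matrix in \eqref{eq:block} with $T=\varphi(\beta)$ and $S=\varphi(\bar\beta)$. If it is positive for all such $\beta$, then $\|\varphi(\beta)\|\le1$ on the unit ball of $A$. Conversely, if $\varphi$ is contractive, then $\|T\|\le1$, and $S=T^*$ by Lemma~\ref{lem:positive}.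
\end{proof}

\section{Triangles and parallelograms}\label{sec:positive}

This section proves (iii)$\Rightarrow$(i).

\begin{proposition}\label{prop:simplex}
If $K$ is a point, a segment or a triangle, every positive map $\varphi:A\to\mathcal B(\mathcal H)$, and hence every unital contractive map, is completely positive.
\end{proposition}

\begin{proof}
The vertices are affinely independent, so there are barycentric coordinates $f_1,\dots,f_m\in A$ with $f_j\ge0$, $f_j(v_j)=1$ and $f_j(v_k)=0$ for $k\neq j$, and $f=\sum_jf(v_j)f_j$ for all $f\in A$. Hence $\varphi_n(F)=\sum_j\varphi(f_j)\otimes F(v_j)$. For $F\in\mathbb M_n(A)^+$ each term is a tensor product of positive operators. The statement on contractive maps follows from Lemma~\ref{lem:positive}.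
\end{proof}

With four vertices the values $F(v_j)$ satisfy a linear relation, and this argument is not available. Let $D=\operatorname{conv}\{1,i,-1,-i\}=\{|x|+|y|\le1\}$.

\begin{example}\label{ex:square}
On $D$, positivity does not imply contractivity, and so does not imply $2$-positivity. Let $S_1=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, $S_2=\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$ and $\varphi(a+bx+cy)=aI+(bS_1+cS_2)/\sqrt2$. The function $a+bx+cy$ is nonnegative on $D$ exactly when $a,b,c$ are real and $a\ge\max(|b|,|c|)$. Since $(bS_1+cS_2)^2=(b^2+c^2)I$, the eigenvalues of its image are then $a\pm\sqrt{(b^2+c^2)/2}\ge0$. But $\|z\|_\infty=1$, while $\varphi(z)=(S_1+iS_2)/\sqrt2$ sends $(1,i)$, of norm $\sqrt2$, to $\sqrt2\,(i,1)$, of norm $2$.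
\end{example}

The next proposition is the known result quoted in the introduction, transported by affine invariance. We include a short proof, because it exhibits the mechanism that breaks down for other polygons.

\begin{proposition}\label{prop:parallelogram}
If $K$ is a parallelogram, every unital contractive map $\varphi:A\to\mathcal B(\mathcal H)$ is completely positive.
\end{proposition}

\begin{proof}
The real-affine map that sends $0$ to the center of $K$ and $1,i$ to two adjacent vertices maps $D$ onto $K$, so we may assume $K=D$. Let $F\in\mathbb M_n(A)^+$ and write $F=F_0+xF_1+yF_2$. The matrices $F_0=F(0)\ge0$, $F_1=F(1)-F(0)$ and $F_2=F(i)-F(0)$ are Hermitian, and positivity at the vertices reads $F_0\pm F_1\ge0$, $F_0\pm F_2\ge0$.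

\emph{Reduction to two symmetries.} Since $\varphi_n(F+\varepsilon I)=\varphi_n(F)+\varepsilon I$ for $\varepsilon>0$, we may assume that $F_0$ is invertible. Replacing $F$ by $F_0^{-1/2}FF_0^{-1/2}$ and using \eqref{eq:congruence}, we may assume $F_0=I$, so that $-I\le F_1,F_2\le I$. The cube $[-1,1]^n$ is the convex hull of its vertices, so diagonalization writes $F_1=\sum_as_aU_a$ and $F_2=\sum_bt_bV_b$ as convex combinations of Hermitian unitaries. Then $F=\sum_{a,b}s_at_b(I+xU_a+yV_b)$, and it suffices to treat $F=I+xU+yV$ with $U,V$ Hermitian and $U^2=V^2=I$.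

\emph{Block decomposition.} Let $\xi$ be a unit eigenvector of the unitary $UV$, say $UV\xi=\mu\xi$ with $|\mu|=1$. Applying $U$ gives $U\xi=\bar\mu V\xi$, and therefore $UV(V\xi)=U\xi=\bar\mu V\xi$. If $\mu=\pm1$, then $U=\mu V$ on $\operatorname{span}\{\xi,V\xi\}$, and a nonzero vector among $\xi\pm V\xi$ is a common eigenvector of $U$ and $V$; on the line that it spans, $F$ acts as one of the functions $1\pm x\pm y$. If $\mu\ne\pm1$, then $\xi$ and $V\xi$ are eigenvectors of $UV$ for the distinct eigenvalues $\mu$ and $\bar\mu$, hence orthonormal. Their span is invariant under $U$ and $V$, and in this basis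
\[
U=\begin{pmatrix}0&\mu\\ \bar\mu&0\end{pmatrix},\qquad V=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad I+xU+yV=F_\beta,\quad\beta=\mu x+y .
\]
In both cases the orthogonal complement is invariant, since $U$ and $V$ are Hermitian. By induction on $n$, a constant unitary conjugates $F$ to a direct sum of such blocks.

On $D$ we have $1\pm x\pm y\ge0$ and $|\mu x+y|\le|x|+|y|\le1$. So $\varphi$ is positive on the $1\times1$ blocks by Lemma~\ref{lem:positive}, $\varphi_2$ is positive on the $2\times2$ blocks by Lemma~\ref{lem:Fbeta}, and $\varphi_n(F)\ge0$ by \eqref{eq:congruence}.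
\end{proof}

\section{The cone detected by contractivity}\label{sec:cone}

Verifying contractivity of a given map means estimating the norms of all operators $aI+b\varphi(x)+c\varphi(y)$ with complex coefficients. We avoid this by duality: we describe the matrix functions on which contractivity forces positivity, and obtain a map from any function that is not among them.

Let $\mathbb M_2(A)_h$ be the real vector space of Hermitian-valued elements of $\mathbb M_2(A)$, normed by $\max_{z\in K}\|G(z)\|$. Its elements have the form $G_0+xG_1+yG_2$ with Hermitian $G_j\in\mathbb M_2$, so its dimension is at most $3\cdot4=12$. Call the functions $X^*F_\beta X$, with $X\in\mathbb M_2$ and $\|\beta\|_\infty\le1$, \emph{generators}, and let $C$ be the set of finite sums of generators. A nonnegative multiple of a generator is a generator, so $C$ is a convex cone, and $\overline C\subset\mathbb M_2(A)^+$. By Lemma~\ref{lem:Fbeta}, \eqref{eq:congruence} and continuity, every unital contractive $\varphi$ has $\varphi_2\ge0$ on $\overline C$. The next lemma is the converse; together they show that (ii) holds if and only if $\overline C=\mathbb M_2(A)^+$.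

\begin{lemma}\label{lem:separation}
Let $W\in\mathbb M_2(A)_h$ with $W\notin\overline C$. Then there is a unital contractive map $\psi:A\to\mathbb M_2$ such that $\psi_2(W)$ is not positive.
\end{lemma}

\begin{proof}
We use the separation theorem for cones: if $\Gamma$ is a closed convex cone in a finite-dimensional real vector space and $w\notin\Gamma$, there is a linear functional that is nonnegative on $\Gamma$ and negative at $w$. Let $s_0$ be such a functional for $\Gamma=\overline C$ and $w=W$. The map built from $s_0$ below might send $1$ to a singular matrix, which could not be normalized to $I$. We therefore perturb $s_0$: put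
\[
s(H)=s_0(H)+\varepsilon\sum_{j=1}^m\operatorname{tr}H(v_j),
\]
with $\varepsilon>0$ so small that $s(W)<0$. Since $C\subset\mathbb M_2(A)^+$, we still have $s\ge0$ on $C$. Every element of $\mathbb M_2(A)$ is uniquely $H+iH'$ with $H,H'\in\mathbb M_2(A)_h$, so $s$ extends to a complex-linear functional on $\mathbb M_2(A)$.

Let $e_1,e_2$ be the standard basis of $\mathbb C^2$ and $E_{lk}$ the matrix units. Define a linear map $\varphi:A\to\mathbb M_2$ by $\langle\varphi(f)e_k,e_l\rangle=s(fE_{lk})$. Vectors $\eta=(\eta_1,\eta_2)\in\mathbb C^2\oplus\mathbb C^2$ correspond bijectively to matrices $X=[x_{ik}]\in\mathbb M_2$ through $\eta_i=\sum_kx_{ik}e_k$. For $F\in\mathbb M_2(A)$,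
\begin{equation}\label{eq:duality}
\langle\varphi_2(F)\eta,\eta\rangle=\sum_{i,j}\langle\varphi(F_{ij})\eta_j,\eta_i\rangle=\sum_{k,l}s\Big(\sum_{i,j}\bar x_{il}F_{ij}x_{jk}\,E_{lk}\Big)=s(X^*FX).
\end{equation}
We draw three consequences. With $X=I$, that is $\eta=(e_1,e_2)$, we get $\langle\varphi_2(W)\eta,\eta\rangle=s(W)<0$. With $F=F_\beta$ and all $X$ we get $\varphi_2(F_\beta)\ge0$ for $\|\beta\|_\infty\le1$. With $F=F_0=I$ and $\eta=(\eta_1,0)\ne0$, the constant function $X^*X$ is a generator, so $R=\varphi(1)$ satisfies
\[
\langle R\eta_1,\eta_1\rangle=s(X^*X)\ge\varepsilon m\operatorname{tr}(X^*X)>0 .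
\]
Thus $R$ is positive definite. Let $\psi(f)=R^{-1/2}\varphi(f)R^{-1/2}$. This map is unital, and $\psi_2(F)=Y\varphi_2(F)Y$ with the invertible self-adjoint matrix $Y=R^{-1/2}\oplus R^{-1/2}$, so $\psi_2(F)\ge0$ if and only if $\varphi_2(F)\ge0$. Hence $\psi$ is contractive by Lemma~\ref{lem:Fbeta}, and $\psi_2(W)$ is not positive.
\end{proof}

To show that a positive function lies outside $\overline C$ we need a property of generators that can fail. The diagonal entries of $F_\beta$ are constant, and this survives congruence in the following form. Call a unit vector $u\in\mathbb C^2$ \emph{flat} for $G\in\mathbb M_2(A)$ if $z\mapsto\langle G(z)u,u\rangle$ is constant on $K$.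

\begin{lemma}\label{lem:flat}
A generator $G=X^*F_\beta X$ that is invertible at some point of $K$ has a flat vector.
\end{lemma}

\begin{proof}
If $G(z_0)=X^*F_\beta(z_0)X$ is invertible, so is $X$. Let $\rho=\|X^{-1}e_1\|$ and $u=\rho^{-1}X^{-1}e_1$. Then $\langle G(z)u,u\rangle=\rho^{-2}\langle F_\beta(z)e_1,e_1\rangle=\rho^{-2}$.
\end{proof}

\section{The kite with vertices $2,i,-1,-i$}\label{sec:kite}

Take $\lambda=2$, so $K=\operatorname{conv}\{2,i,-1,-i\}$. A function $I+xF_1+yF_2$ is positive on $K$ exactly when $-\frac12I\le F_1\le I$ and $-I\le F_2\le I$. In the proof for the square, a nonscalar $2\times2$ matrix $F_1$ with eigenvalues at the ends of the allowed interval had trace zero, like $F_2$, and both could be given zero diagonal in one basis. Now such an $F_1$ has eigenvalues $1$ and $-\frac12$, and we look for a pair without a flat vector.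

The first attempt is diagonal:
\[
W_0=\operatorname{diag}\big(1+x+y,\ 1-\tfrac x2-y\big).
\]
The two entries vanish on the opposite edges $[-1,-i]$ and $[2,i]$. A flat vector $u=(u_1,u_2)$ would make the coefficients of $x$ and $y$ in $\langle W_0u,u\rangle$ vanish, so $|u_1|^2=\frac12|u_2|^2$ and $|u_1|^2=|u_2|^2$, which is impossible for a unit vector. The reason is that the two edges are not parallel. On the square, the corresponding function $\operatorname{diag}(1+x+y,1-x-y)$ comes from parallel edges and has the flat vector $(1,1)/\sqrt2$.

Nevertheless $W_0\in C$. Indeed, let $0\le f\le2M$ with $M>0$, put $\beta=f/M-1$, and let $X$ have first column $(1,1)$ and second column $0$. Then $X^*F_\beta X=(2+2\beta)E_{11}=(2f/M)E_{11}$, so $fE_{11}$ is a generator, and exchanging the columns of $X$ shows the same for $fE_{22}$. Thus $W_0$ is a sum of two generators with singular $X$, about which Lemma~\ref{lem:flat} says nothing.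

The remedy is to rotate $F_2$ slightly, so that the function no longer splits but still has no flat vector. Let
\[
W=I+x\begin{pmatrix}1&0\\0&-\frac12\end{pmatrix}+\frac y{25}\begin{pmatrix}24&7\\7&-24\end{pmatrix}.
\]
Its values at the vertices are
\[
W(2)=\begin{pmatrix}3&0\\0&0\end{pmatrix},\quad W(-1)=\begin{pmatrix}0&0\\0&\frac32\end{pmatrix},\quad W(i)=\frac1{25}\begin{pmatrix}49&7\\7&1\end{pmatrix},\quad W(-i)=\frac1{25}\begin{pmatrix}1&-7\\-7&49\end{pmatrix},
\]
all positive of rank one, so $W\in\mathbb M_2(A)^+$. For a flat vector $u$ the coefficient of $x$ forces $|u_1|^2=\frac13$ and $|u_2|^2=\frac23$. The coefficient of $y$, multiplied by $25$, is then $-8+14\operatorname{Re}(u_1\bar u_2)\le-8+14\sqrt2/3<0$. So $W$ has no flat vector.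

Because the four vertex values have rank one and four different ranges, every positive summand of $W$ is a multiple of $W$ (Lemma~\ref{lem:W}(c) below). Granting this, suppose that $W$ is a sum of generators. Then some generator equals $cW$ with $c>0$. It is invertible at $0$, so it has a flat vector by Lemma~\ref{lem:flat}, and so has $W$, a contradiction. Two things remain to be done in general: to keep $W$ positive at the further vertices of a polygon with $m\ge5$, and to pass from $C$ to $\overline C$.

\section{All other polygons}\label{sec:negative}

Assume that $K$ is not as in (iii). Then $m\ge4$, no three vertices are collinear, and $K$ has interior points, so each element of $A$ extends uniquely to an affine function on the plane.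

\subsection*{Two disjoint nonparallel edges}

\begin{lemma}\label{lem:edges}
There are distinct vertices $w_1,w_2,w_3,w_4$ of $K$, in this cyclic order, such that $[w_1,w_2]$ and $[w_3,w_4]$ are nonparallel edges of $K$. There are $p,q\in(0,1)$ with $p\ne q$ and
\[
o:=pw_1+(1-p)w_3=qw_2+(1-q)w_4\in K .
\]
Matrices $G_1,\dots,G_4\in\mathbb M_2$ are the values at $w_1,\dots,w_4$ of some $G\in\mathbb M_2(A)$ if and only if
\begin{equation}\label{eq:relation}
pG_1+(1-p)G_3=qG_2+(1-q)G_4,
\end{equation}
and then $G$ is unique.
\end{lemma}

\begin{proof}
Number the vertices $v_1,\dots,v_m$ cyclically. If $m=4$, one of the two pairs of opposite edges is nonparallel, since $K$ is not a parallelogram. If $m\ge5$, the edges $[v_3,v_4]$ and $[v_4,v_5]$ are both disjoint from $[v_1,v_2]$. They meet at the vertex $v_4$ and so are not parallel to each other; hence at least one of them is not parallel to $[v_1,v_2]$. This gives the $w_j$. They form a convex quadrilateral $w_1w_2w_3w_4$, whose diagonals cross at a point $o$ interior to both, and this gives $p,q\in(0,1)$. If $p=q$, then $p(w_1-w_2)=(1-p)(w_4-w_3)$, and the two edges would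 be parallel.

Relation \eqref{eq:relation} is necessary, since both sides equal $G(o)$. Conversely, $w_1,w_2,w_3$ are affinely independent, so there is a unique affine $G$ with $G(w_j)=G_j$ for $j\le3$. Both $G(w_4)$ and $G_4$ solve the equation $(1-q)Z=pG_1+(1-p)G_3-qG_2$, so they are equal.
\end{proof}

\subsection*{The function $W_t$}

As on the kite, we want rank-one values at the $w_j$ and the value $I$ at $o$. By \eqref{eq:relation} this asks for two decompositions of $I$ into a sum of two positive matrices of rank one, and we take two pairs of complementary projections at an angle $t$. For $0\le t<\pi/2$ let $P$ and $Q=Q_t$ be the orthogonal projections of $\mathbb C^2$ onto $\mathbb C(1,0)$ and $\mathbb C(\cos t,\sin t)$, and let $W_t\in\mathbb M_2(A)_h$ be given by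
\[
W_t(w_1)=\tfrac1pP,\qquad W_t(w_3)=\tfrac1{1-p}(I-P),\qquad W_t(w_2)=\tfrac1qQ,\qquad W_t(w_4)=\tfrac1{1-q}(I-Q);
\]
see Figure~\ref{fig:W}. Both sides of \eqref{eq:relation} equal $I$, so $W_t$ exists and $W_t(o)=I$. The function of Section~\ref{sec:kite} is the case $(w_1,w_2,w_3,w_4)=(2,i,-1,-i)$, $o=0$, $p=\frac13$, $q=\frac12$, $\tan t=\frac17$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0)--(3.2,0)--(4.3,1.3)--(3.6,3.2)--(0.4,1.8)--cycle;
\draw[very thick] (0,0)--(3.2,0);
\draw[very thick] (3.6,3.2)--(0.4,1.8);
\draw[dashed] (0,0)--(3.6,3.2);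
\draw[dashed] (3.2,0)--(0.4,1.8);
\fill (0,0) circle (1.5pt) node[below left] {$w_1:\ \frac1pP$};
\fill (3.2,0) circle (1.5pt) node[below right] {$w_2:\ \frac1qQ$};
\fill (3.6,3.2) circle (1.5pt) node[above right] {$w_3:\ \frac1{1-p}(I-P)$};
\fill (0.4,1.8) circle (1.5pt) node[above left] {$w_4:\ \frac1{1-q}(I-Q)$};
\fill (4.3,1.3) circle (1.5pt) node[right] {$v$};
\fill (1.343,1.194) circle (1.5pt);
\node at (1.38,0.78) {$o:\ I$};
\end{tikzpicture}
\caption{A polygon with two disjoint nonparallel edges (thick). The affine matrix function $W_t$ takes the indicated rank-one values at their endpoints and the value $I$ at the point $o$ where the diagonals cross. At any further vertex $v$ it is positive definite when the angle $t$ between the projections $P$ and $Q$ is small.}\label{fig:W}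
\end{figure}

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(a)] $W_t\in\mathbb M_2(A)^+$ for all sufficiently small $t\ge0$.
\item[(b)] If $\sin t<|p-q|$, then $W_t$ has no flat vector.
\item[(c)] If $0<t<\pi/2$ and $W_t=\sum_lH_l$ is a finite sum with $H_l\in\mathbb M_2(A)^+$, then $H_l=c_lW_t$ with $c_l\ge0$ for every $l$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:model} it suffices to check the vertices, and $W_t(w_j)\ge0$ by definition. For $t=0$ we have $Q=P$ and $W_0=\operatorname{diag}(\ell,\ell')$, where the real affine function $\ell$ vanishes at $w_3,w_4$ and is positive at $w_1,w_2$, while $\ell'$ vanishes at $w_1,w_2$ and is positive at $w_3,w_4$. The zero set of $\ell$ is the line through the edge $[w_3,w_4]$. The polygon lies on one side of this line, the side of $w_1$, and the line contains no third vertex. So $\ell(v)>0$ at every vertex $v\notin\{w_1,\dots,w_4\}$. The edge $[w_1,w_2]$ gives $\ell'(v)>0$ in the same way, and $W_0(v)$ is positive definite. Now $W_t(v)$ is a combination of $W_t(w_1),W_t(w_2),W_t(w_3)$ with coefficients independent of $t$, hence continuous in $t$. There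 are finitely many such $v$, so $W_t(v)$ is positive definite at all of them for small $t$.

(b) Let $u$ be flat. The constant value is $\langle W_t(o)u,u\rangle=1$. Evaluating at $w_1$ and $w_2$ gives $\langle Pu,u\rangle=p$ and $\langle Qu,u\rangle=q$, so $|p-q|\le\|P-Q\|$. But
\[
P-Q=\sin t\begin{pmatrix}\sin t&-\cos t\\-\cos t&-\sin t\end{pmatrix},
\]
and the last matrix is orthogonal, so $\|P-Q\|=\sin t<|p-q|$, a contradiction.

(c) Let $H=H_l$. Then $0\le H(w_j)\le W_t(w_j)$, so $H(w_j)$ vanishes on the kernel of the rank-one matrix $W_t(w_j)$, and $H(w_j)=\gamma_jW_t(w_j)$ with $\gamma_j\ge0$. Relation \eqref{eq:relation} for $H$ reads $\gamma_1P+\gamma_3(I-P)=\gamma_2Q+\gamma_4(I-Q)$, that is,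
\[
(\gamma_3-\gamma_4)I+(\gamma_1-\gamma_3)P-(\gamma_2-\gamma_4)Q=0 .
\]
The off-diagonal entry of $Q$ is $\sin t\cos t\ne0$, while $I$ and $P$ are diagonal and linearly independent. So all three coefficients vanish and the $\gamma_j$ have a common value $c_l$. The functions $H$ and $c_lW_t$ agree at the $w_j$, hence everywhere.
\end{proof}

\begin{remark}\label{rem:hypotheses}
That $[w_1,w_2]$ and $[w_3,w_4]$ are edges, and that $K$ has finitely many vertices, is used in (a). That the edges are not parallel enters through $p\ne q$, which leaves room for $t>0$ in (b). If $p=q$, flat vectors exist for small $t>0$: the vector $u=(\sqrt p,e^{i\vartheta}\sqrt{1-p})$ has $\langle Pu,u\rangle=p$, and $\langle Qu,u\rangle=p$ when $2\sqrt{p(1-p)}\cos\vartheta=(2p-1)\tan t$; then $\langle W_tu,u\rangle$ equals $1$ at $w_1,w_2,w_3$ and is constant.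
\end{remark}

\subsection*{Passing to the closure}

Fix $t\in(0,\pi/2)$ so small that (a) and (b) of Lemma~\ref{lem:W} hold, and put $W=W_t$. An element of $\overline C$ is a limit of sums of generators, and a priori the number of terms is unbounded. It is bounded by Carath\'eodory's theorem for cones: in a real vector space of dimension $d$, every nonnegative combination of elements of a set $S$ is a nonnegative combination of at most $d$ elements of $S$.

\begin{lemma}\label{lem:outside}
$W\notin\overline C$.
\end{lemma}

\begin{proof}
Suppose that $W=\lim_kZ_k$ with $Z_k\in C$. By Carath\'eodory's theorem, $Z_k=\sum_{l=1}^{12}G_{k,l}$ with generators $G_{k,l}$, some of which may be $0$. Since $0\le G_{k,l}(z)\le Z_k(z)$ on $K$, the $G_{k,l}$ are bounded in the finite-dimensional space $\mathbb M_2(A)_h$. Along a subsequence, $G_{k,l}\to H_l\in\mathbb M_2(A)^+$ for each $l$, and $\sum_lH_l=W$. By Lemma~\ref{lem:W}(c), $H_l=c_lW$ with $c_l\ge0$, and $c_l>0$ for some $l$ because $W\ne0$. For this $l$ the generators $G_k=c_l^{-1}G_{k,l}$ converge to $W$. Since $G_k(o)\to I$, the matrix $G_k(o)$ is invertible for large $k$,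 and Lemma~\ref{lem:flat} gives a flat vector $u_k$ for $G_k$. Along a further subsequence, $u_k$ converges to a unit vector $u$. For $z\in K$, letting $k\to\infty$ in $\langle G_k(z)u_k,u_k\rangle=\langle G_k(o)u_k,u_k\rangle$ gives $\langle W(z)u,u\rangle=\langle W(o)u,u\rangle$. So $u$ is flat for $W$, against Lemma~\ref{lem:W}(b).
\end{proof}

\begin{proposition}\label{prop:negative}
If $K$ is not a point, a segment, a triangle or a parallelogram, then for every $\mathcal H$ with $\dim\mathcal H\ge2$ there is a unital contractive map $A\to\mathcal B(\mathcal H)$ that is not $2$-positive.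
\end{proposition}

\begin{proof}
Lemmas~\ref{lem:outside} and \ref{lem:separation} give a unital contractive $\psi:A\to\mathbb M_2$ with $\psi_2(W)$ not positive, although $W\in\mathbb M_2(A)^+$. This is the case $\dim\mathcal H=2$. If $\dim\mathcal H>2$, write $\mathcal H=\mathbb C^2\oplus\mathcal H'$ and let $\Psi(f)=\psi(f)\oplus f(v_1)I_{\mathcal H'}$. This map is unital, $\|\Psi(f)\|=\max(\|\psi(f)\|,|f(v_1)|)\le\|f\|_\infty$, and the compression of $\Psi_2(W)$ to $\mathbb C^2\oplus\mathbb C^2$ is $\psi_2(W)$, so $\Psi_2(W)$ is not positive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]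
By Lemma~\ref{lem:model} we may replace $\mathcal{OS}(N)$ by $A$. Propositions~\ref{prop:simplex} and \ref{prop:parallelogram} give (iii)$\Rightarrow$(i). Taking $\mathcal H=\mathbb C^2$ and $n=2$ gives (i)$\Rightarrow$(ii). Proposition~\ref{prop:negative} with $\mathcal H=\mathbb C^2$ gives (ii)$\Rightarrow$(iii).
\end{proof}

\section{The shape of $\operatorname{conv}\{\lambda,-1,i,-i\}$}\label{sec:lambda}

\begin{proof}[Proof of Theorem~\ref{thm:lambda}]
Let $K=\operatorname{conv}\{\lambda,-1,i,-i\}$ with $\lambda=r+i\tau$, $r\ge0$. The following three cases cover all such $\lambda$.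

\emph{Case $r=0$, $|\tau|\le1$.} Here $\lambda\in[-i,i]$, and $K=\operatorname{conv}\{-1,i,-i\}$ is a triangle.

\emph{Case $|\tau|\ge1+r$}, which includes $r=0$, $|\tau|\ge1$. Complex conjugation is real-affine and preserves $\{-1,i,-i\}$, so we may assume $\tau\ge1+r$. Put $\alpha=2/(1+r+\tau)$ and $\gamma=(\tau-1-r)/(1+r+\tau)$. The numbers $\alpha,\alpha r,\gamma$ are nonnegative, their sum is $(2+2r+\tau-1-r)/(1+r+\tau)=1$, and
\[
\alpha\lambda+\alpha r\cdot(-1)+\gamma\cdot(-i)=i(\alpha\tau-\gamma)=i\,\frac{2\tau-\tau+1+r}{1+r+\tau}=i .
\]
So $K=\operatorname{conv}\{\lambda,-1,-i\}$. This is a triangle, because the line through $-1$ and $-i$ is $x+y=-1$, whereas $r+\tau\ge1$.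

\emph{Case $r>0$, $|\tau|<1+r$.} Put $p=\frac1{1+r}$ and $q=\frac12\big(1+\frac\tau{1+r}\big)$. Both lie in $(0,1)$, and
\[
p\lambda+(1-p)(-1)=\frac{r+i\tau-r}{1+r}=\frac{i\tau}{1+r}=(2q-1)i=qi+(1-q)(-i).
\]
So the segments $[\lambda,-1]$ and $[i,-i]$ cross at a point interior to both, and they lie on different lines since $-1$ is not on the imaginary axis. In affine coordinates with these lines as axes, the four points are $(a,0)$, $(-a',0)$, $(0,b)$, $(0,-b')$ with $a,a',b,b'>0$. Hence $K$ is a convex quadrilateral with these diagonals. It is a parallelogram if and only if the diagonals bisect each other, that is, $p=q=\frac12$, which means $r=1$ and $\tau=0$.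

Thus $K$ is a triangle or a parallelogram exactly in the cases listed in (a), and there Theorem~\ref{thm:main} gives the claim. In the cases of (b), $K$ is a quadrilateral that is not a parallelogram, and the claim follows from Lemma~\ref{lem:model} and Proposition~\ref{prop:negative}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{DDM}
Pankaj Dey, Atanu Dhang, and Mithun Mukherjee,
\emph{Matricial ranges, dilations, and unital contractive maps},
arXiv:2509.18027 (2025).

\end{thebibliography}
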